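# Large C\*-algebras without simple subalgebras: a twisted field of CAR algebras

## 1. Simple algebras, large algebras, and fields of algebras

We fix the notions first; the question is posed at the end of this section.

**Definition (sub-C\*-algebra).** A sub-C\*-algebra $B\subset A$ is a norm-closed $*$-subalgebra. Nothing is assumed about units: $B$ may have no unit, or a unit different from $1_A$. For example, $M_2\oplus 0\subset M_3$ is a sub-C\*-algebra with unit $\mathrm{diag}(1,1,0)\ne 1$.

**Definition (simple).** A C\*-algebra $B$ is simple if its only closed two-sided ideals are $0$ and $B$. We allow $B=0$. For example, $M_k$ is simple, while $\mathbb C\oplus\mathbb C$ has the ideal $\mathbb C\oplus 0$.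

**Definition (representation).** A representation of $A$ is a $*$-homomorphism $\pi:A\to B(H)$. It is irreducible if it is nonzero and $0$ and $H$ are the only closed invariant subspaces. For example, the irreducible representations of $C[0,1]$ are, up to unitary equivalence, the point evaluations. If $A$ is unital and $\pi$ is irreducible, then $\pi(1)=1$, and by Schur's lemma every operator commuting with $\pi(A)$ is a scalar.

**Definition (large).** A unital C\*-algebra $A\neq0$ is called large if it has no nonzero finite-dimensional representation. For example, $B(\ell^2)$ is large. Indeed, for every $k$ it contains a copy of $M_k$ with the same unit, and $M_k$ has a unital representation on $\mathbb C^d$ only if $k$ divides $d$. A nonzero representation of $B(\ell^2)$ on $\mathbb C^{d'}$, restricted to the range of $\pi(1)$, would be a unital representation on some $\mathbb C^d$ with $d\geq 1$ divisible by every $k$. On the other hand, $M_k$ and $C(Y)$ with $Y\neq\emptyset$ are not large.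

**Definition (CAR algebra).** Let $M^{(J)}=M_2^{\otimes J}$, included in $M^{(J+1)}$ by $T\mapsto T\otimes 1$. The CAR algebra is $M=M_{2^\infty}=\overline{\bigcup_J M^{(J)}}$. It is infinite-dimensional, separable and unital. It is also simple: if $I\neq M$ is a closed ideal, the quotient map $M\to M/I$ is nonzero on $1$, hence injective on each simple algebra $M^{(J)}$, hence isometric on $\bigcup_J M^{(J)}$ and so on $M$, and thus $I=0$. In particular $M$ is an example of a large algebra.

**Definition ($C(X)$-algebra).** Let $X$ be compact Hausdorff. A unital $C(X)$-algebra is a unital C\*-algebra $A$ with a unital $*$-homomorphism from $C(X)$ to the center of $A$. Its fiber at $x$ is the quotient of $A$ by the closed linear span of the products $cf$ with $c\in C(X)$, $c(x)=0$, and $f\in A$. For example, $C(X,D)$ is a $C(X)$-algebra with all fibers $D$.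

**Definition (nuclear).** $A$ is nuclear if for each C\*-algebra $D$ the algebraic tensor product of $A$ and $D$ has only one C\*-norm. Examples are $M_k$ and $C(Y)$. We use these textbook facts: a subalgebra of $M_k(C(Y))$ has only irreducible representations of dimension at most $k$ (it is subhomogeneous), hence it is of type I, hence nuclear; and inductive limits of nuclear C\*-algebras are nuclear. The algebra $M$ is an example.

Three further facts are used all the time. The image of a $*$-homomorphism is closed. An injective $*$-homomorphism is isometric. An injective $*$-homomorphism does not change the spectrum of an element, apart possibly from the point $0$.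

**Question.** Does every large C\*-algebra $A$ contain a simple, unital, infinite-dimensional sub-C\*-algebra?

The question is taken from George A. Elliott, Mikael Rordam, "Perturbation of Hausdorff moment sequences, and an application to the theory of C\*-algebras of real rank zero", arXiv:math/0502239 (2005). The answer is no. We shall build a large algebra, even separable and nuclear, whose only simple sub-C\*-algebras are $0$ and the scalars.

## 2. Constant fields, and the trouble with lifting from a quotient

Three easy cases have a positive answer.

- If $A$ is itself simple and large, take $B=A$.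
- If $A=B(\ell^2)$, then $M_{2^\infty}$, being separable, unital and infinite-dimensional, has a faithful unital representation on $\ell^2$; its image is the required subalgebra.
- If $A=C(Y,D)$ with $D$ simple, unital and infinite-dimensional and $Y\neq\emptyset$, the constant functions form a copy of $D$.

A sensible first approach to a general proof runs as follows. Let $I$ be a maximal closed ideal of the large algebra $A$. Then $A/I$ is simple and unital, and it is infinite-dimensional, since a finite-dimensional quotient would give $A$ a nonzero finite-dimensional representation. So a simple unital infinite-dimensional algebra is always present as a quotient, and one tries to lift it, or a simple subalgebra of it, into $A$.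

The approach stops at projections. If $A/I$ contains, say, a copy of $M_2$, then lifting this copy multiplicatively requires lifting a nontrivial projection, and projections need not lift through a quotient map. The standard illustration is $C[0,1]\to\mathbb C\oplus\mathbb C$, $f\mapsto(f(0),f(1))$: the projection $(1,0)$ does not lift, because a projection in $C[0,1]$ takes values in $\{0,1\}$ and is constant. That algebra is not large. The task is to create the same phenomenon in an algebra all of whose fibers are $M_{2^\infty}$. In $C(Y,D)$ the constants spoil the attempt, so the field must be twisted so that only scalar constants survive. The next section makes precise what must be achieved.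

## 3. On a connected base, one scalar value is enough

Throughout this section $Z$ is a nonempty compact connected Hausdorff space, $M=M_{2^\infty}$, and $A$ is a sub-C\*-algebra of $C(Z,M)$ containing the unit. Write $\mathrm{ev}_z(f)=f(z)$, extended entrywise to $M_n(A)\to M_n(M)$.

**Lemma 1.** If $B\subset M_n(A)$ is a nonzero simple sub-C\*-algebra, then $\mathrm{ev}_z|_B$ is injective for every $z\in Z$.

**Proof.** The kernel of $\mathrm{ev}_z|_B$ is a closed ideal of $B$, so it is $0$ or $B$. Thus $\mathrm{ev}_z|_B$ is isometric or zero. Let $0\neq b\in B$. The function $z\mapsto\|b(z)\|$ is continuous and takes values in $\{0,\|b\|\}$. As $Z$ is connected, the function is constant, and since $b\neq0$ the constant is $\|b\|$. So $b(z)\ne0$ for every $z$. $\square$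

**Lemma 2.** Suppose that for every self-adjoint $a\in A$ there are $z\in Z$ and $\lambda\in\mathbb R$ with $a(z)=\lambda 1$. Then the only simple sub-C\*-algebras of $A$ are $0$ and $\mathbb C1_A$.

**Proof.** Let $B\subset A$ be nonzero and simple, and let $0\ne b=b^*\in B$. Choose $z$ and $\lambda$ with $b(z)=\lambda1$. By Lemma 1 with $n=1$, $b(z)\neq0$, so $\lambda\neq0$. The element $b^2-\lambda b$ lies in $B$ and vanishes at $z$, so $b^2=\lambda b$ by Lemma 1 again. Therefore $e=b/\lambda$ is a projection in $A$ with $e(z)=1$. The function $w\mapsto\|1-e(w)\|$ is continuous on the connected space $Z$, takes values in $\{0,1\}$ (the norm of a projection), and vanishes at $z$. So it is $0$ everywhere, $e=1_A$, and $b=\lambda1_A$. Every self-adjoint element of $B$ is thus a scalar, so $B=\mathbb C1_A$. $\square$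

Note that the polynomial $b^2-\lambda b$ was chosen without constant term, so that it lies in $B$ even if $1_A\notin B$.

We therefore want a unital $A\subset C(Z,M_{2^\infty})$ with two properties that pull in opposite directions:

- every $\mathrm{ev}_z$ maps $A$ onto $M_{2^\infty}$ (and these evaluations account for all irreducible representations), so that $A$ is large;
- every self-adjoint element of $A$ is scalar at some point of $Z$.

The second property is a statement that certain functions have a common zero. Common zeros can be forced by symmetry, as in the intermediate value theorem for odd functions on a circle, and the systematic tool is the Stiefel–Whitney class.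

## 4. Odd functions, real line bundles and Stiefel–Whitney classes

Let $\Gamma=\mathbb F_2^n$ act on $Z=\prod_{i=1}^nS^{m_i}$, all $m_i\geq1$, by $(\gamma z)_i=(-1)^{\gamma_i}z_i$. The action is free: if $\gamma_i=1$ then $-z_i\neq z_i$. The quotient is $X=\prod_{i=1}^n\mathbb{RP}^{m_i}$. For $\chi\in\mathbb F_2^n$ write $\chi\cdot\gamma=\sum_i\chi_i\gamma_i$.

**Definition (the bundle $\ell_\chi$).** Let $\ell_\chi$ be the quotient of $Z\times\mathbb R$ by $(z,t)\sim(\gamma z,(-1)^{\chi\cdot\gamma}t)$, a real line bundle over $X$.

A continuous real function $g$ on $Z$ with $g(\gamma z)=(-1)^{\chi\cdot\gamma}g(z)$ defines the section $[z]\mapsto[z,g(z)]$ of $\ell_\chi$, which is well defined because $(\gamma z,g(\gamma z))\sim(z,g(z))$. All continuous sections arise in this way, and zeros correspond to zeros. For example, if $n=1$, $m_1=1$, $\chi=1$, then $\ell_\chi$ is the Möbius bundle over $\mathbb{RP}^1$ and its sections are the odd functions on $S^1$. Each of them has a zero.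

Let $\ell_i$ be the canonical line bundle $(S^{m_i}\times\mathbb R)/\big((z,t)\sim(-z,-t)\big)$ on $\mathbb{RP}^{m_i}$, and $\mathrm{pr}_i:X\to\mathbb{RP}^{m_i}$ the projection. Then
$$\ell_\chi\cong\bigotimes_{i:\chi_i=1}\mathrm{pr}_i^*\ell_i,\qquad [z,t]\mapsto t\bigotimes_{i:\chi_i=1}[z_i,1].$$
This is well defined: since $[-z_i,1]=-[z_i,1]$, replacing $(z,t)$ by $(\gamma z,(-1)^{\chi\cdot\gamma}t)$ changes the right side by the factor $(-1)^{\chi\cdot\gamma}\prod_{\chi_i=1}(-1)^{\gamma_i}=1$. It is an isomorphism on each fiber.

We recall the textbook facts on Stiefel–Whitney classes $w_k(V)\in H^k(X;\mathbb F_2)$ of real vector bundles $V$ of rank $r$, with $w=1+w_1+\dots+w_r$.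

- Naturality and the Whitney formula $w(V\oplus W)=w(V)w(W)$. In particular the top class of a sum of line bundles is the product of their classes $w_1$.
- For line bundles, $w_1(\ell\otimes\ell')=w_1(\ell)+w_1(\ell')$.
- If $V$ has a nowhere vanishing section, then $w_r(V)=0$. Indeed $V\cong V'\oplus\underline{\mathbb R}$ with $V'$ of rank $r-1$, and $w(\underline{\mathbb R})=1$.
- $H^*(\mathbb{RP}^m;\mathbb F_2)=\mathbb F_2[x]/(x^{m+1})$, where $x=w_1$ of the canonical line bundle. By Künneth, with $x_i=w_1(\mathrm{pr}_i^*\ell_i)$,
$$H^*(X;\mathbb F_2)=\mathbb F_2[x_1,\dots,x_n]/(x_1^{m_1+1},\dots,x_n^{m_n+1}).\tag{1}$$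
- A real vector bundle of rank larger than $\dim X$ has a nowhere vanishing section.

Consequently
$$w_1(\ell_\chi)=\sum_i\chi_ix_i.\tag{2}$$
For the Möbius bundle, $w_1=x\neq0$ in $\mathbb F_2[x]/(x^2)$, which is the cohomological form of the intermediate value theorem.

## 5. The Pauli twist over two spheres

In $M_2$ put
$$u=\begin{pmatrix}1&0\\0&-1\end{pmatrix},\quad v=\begin{pmatrix}0&1\\1&0\end{pmatrix},\quad uv=-vu,$$
and let $\mathbb F_2^2$ act on $M_2$ by $(s,t)\mapsto\mathrm{Ad}(u^sv^t)$. This is an action, since $u$ and $v$ commute up to sign, their squares are $1$, and $\mathrm{Ad}$ does not see signs. The matrices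
$$s_{00}=1,\quad s_{10}=v,\quad s_{01}=u,\quad s_{11}=iuv$$
form a basis of $M_2$. They are self-adjoint, as $(iuv)^*=-ivu=iuv$. Moreover
$$(s,t)\ \text{multiplies}\ s_{\chi_1\chi_2}\ \text{by}\ (-1)^{s\chi_1+t\chi_2}:$$
indeed $uvu=-v$ and $vvv=v$; $uuu=u$ and $vuv=-u$; $u(uv)u=vu=-uv$ and $v(uv)v=vu=-uv$.

Consider the continuous functions $f:S^{m_1}\times S^{m_2}\to M_2$ that are equivariant for the action of $\mathbb F_2^2$. Writing $f=\sum_\chi f_\chi s_\chi$, equivariance says that $f_\chi(\gamma z)=(-1)^{\chi\cdot\gamma}f_\chi(z)$: so $f_{10}$ is odd in $z_1$ and even in $z_2$, $f_{01}$ is even in $z_1$ and odd in $z_2$, and $f_{11}$ is odd in both. A constant equivariant function is a scalar. Both generators are needed here: with only $\mathrm{Ad}(u)$ acting, the constant $u$ would be equivariant and nowhere scalar.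

A self-adjoint $f$, that is, one with all $f_\chi$ real, is scalar at $z$ exactly when $f_{10},f_{01},f_{11}$ vanish at $z$. When is there always such a point?

Take $(m_1,m_2)=(1,1)$, with angles $\theta,\varphi$ on the two circles. The element
$$a=\cos\theta\, v+\cos\varphi\, u+\sin\theta\sin\varphi\, (iuv)$$
has the required parities. Where $\cos\theta=\cos\varphi=0$ we have $\sin\theta\sin\varphi=\pm1$. So $a$ is scalar nowhere. As $u,v,iuv$ anticommute and have square $1$, $a^2=\rho^2 1$ with $\rho^2=\cos^2\theta+\cos^2\varphi+\sin^2\theta\sin^2\varphi>0$ invariant under the group, and $\frac12(1+a/\rho)$ is an equivariant projection of rank one at each point. Two circles do not suffice.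

Take $(m_1,m_2)=(1,2)$. If $f_{10},f_{01},f_{11}$ had no common zero, then $\ell_{10}\oplus\ell_{01}\oplus\ell_{11}$ over $\mathbb{RP}^1\times\mathbb{RP}^2$ would have a nowhere vanishing section, so $w_3$ of it would be $0$. But by (2) its class $w_3$ is
$$x_1x_2(x_1+x_2)=x_1^2x_2+x_1x_2^2=x_1x_2^2\neq0\quad\text{in }\mathbb F_2[x_1,x_2]/(x_1^2,x_2^3).$$
So over $S^1\times S^2$ every self-adjoint equivariant function is scalar somewhere. One of the two monomials died and the other survived; the general proof will rest on choosing the monomial that survives.

## 6. Finite stages and the algebra $A(m)$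

The algebra of Section 5 has fibers $M_2$ and so is not large. We now take infinitely many pairs of spheres. Let $m=(m_1,m_2,\dots)$ be a sequence of integers $m_i\geq1$.

**Finite stages.** For $J\ge1$ let $\Gamma^{(J)}=\mathbb F_2^{2J}$ act freely on $Z^{(J)}=\prod_{i=1}^{2J}S^{m_i}$ by $(\gamma z)_i=(-1)^{\gamma_i}z_i$, with quotient $X^{(J)}=\prod_{i=1}^{2J}\mathbb{RP}^{m_i}$. Let $\Gamma^{(J)}=(\mathbb F_2^2)^J$ act on $M^{(J)}=M_2^{\otimes J}$ by the tensor product $\alpha$ of the Pauli actions. For $\chi\in\mathbb F_2^{2J}$ put
$$s_\chi=s_{\chi_1\chi_2}\otimes\cdots\otimes s_{\chi_{2J-1}\chi_{2J}}.$$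
These $4^J$ self-adjoint matrices form a basis of $M^{(J)}$, $s_0=1$, and $\alpha_\gamma(s_\chi)=(-1)^{\chi\cdot\gamma}s_\chi$. Let
$$A_J=\{f\in C(Z^{(J)},M^{(J)}):f(\gamma z)=\alpha_\gamma(f(z))\ \text{for all }\gamma\in\Gamma^{(J)},\ z\in Z^{(J)}\}.$$
Writing $f=\sum_\chi f_\chi s_\chi$ we have
$$f\in A_J\iff f_\chi(\gamma z)=(-1)^{\chi\cdot\gamma}f_\chi(z)\ \text{for all }\chi,\gamma,\tag{3}$$
and $f=f^*$ if and only if all $f_\chi$ are real-valued.

**The limit.** Let $Z=\prod_{i\ge1}S^{m_i}$. It is compact, metrizable and connected, as all $m_i\geq1$. A function on $Z^{(J)}$ is also a function on $Z$, and $M^{(J)}\subset M$, so $A_J\subset C(Z,M)$. We have $A_J\subset A_{J+1}$: a function $f\in A_J$ becomes $f\otimes1$, the two new group generators do not change the first $2J$ coordinates, and they fix the unit of the new tensor factor. Define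
$$A=A(m)=\overline{\textstyle\bigcup_JA_J}\subset C(Z,M).$$

Which $m$ should we choose? The first try is to repeat one block: all $m_i$ equal to some $k$. Here is where it fails. By (3), a self-adjoint $f\in A_J$ that is nowhere scalar is the same thing as a nowhere vanishing section of
$$V=\bigoplus_{0\neq\chi\in\mathbb F_2^{2J}}\ell_\chi\quad\text{over }X^{(J)}.$$
Its rank is $4^J-1$, but $\dim X^{(J)}=2Jk$. Once $4^J-1>2Jk$, such a section exists, and Lemma 2 cannot be applied. The matrix algebra grows exponentially, the base only linearly.

So the dimensions must grow. In general, the same argument shows that we need $\sum_{i\le 2J}m_i\ge 4^J-1$ for every $J$. The choice $m_i=2^{i-1}$, giving the spheres $S^1,S^2,S^4,S^8,\dots$, meets this with equality, since $\sum_{i\le n}2^{i-1}=2^n-1$. It also fits the algebra: grouping the nonzero $\chi\in\mathbb F_2^n$ by their last nonzero coordinate $i$ produces groups of $2^{i-1}$ elements, and the $i$th projective space will take care of the $i$th group. This is what the key lemma does.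

**Theorem 3.** Let $m_i\geq2^{i-1}$ be integers, and let $A=A(m)$. Then:

1. $A$ is unital, separable and nuclear, and every irreducible representation of $A$ has image isomorphic to $M_{2^\infty}$. In particular $A$ has no nonzero finite-dimensional representation. Moreover $A$ is a $C(X)$-algebra, $X=\prod_i\mathbb{RP}^{m_i}$, with all fibers isomorphic to $M_{2^\infty}$.
2. For every self-adjoint $a\in A$ there is $z\in Z$ at which $a(z)$ is a scalar multiple of $1$.
3. The only simple sub-C\*-algebras of $A$ are $0$ and $\mathbb C1_A$.

So $A$ is large and contains no simple unital infinite-dimensional sub-C\*-algebra, whether or not the unit is required to be $1_A$. The answer to the question is no.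

The three parts are proved in Sections 7, 8 and 9. Part (1) needs only $m_i\geq1$.

## 7. All irreducible representations are evaluations

**Step 1: the general properties.** This step disposes of the soft assertions. The unit $1$ lies in each $A_J$. Since $Z$ is compact metrizable and $M$ is separable, $C(Z,M)$ is separable, and so is $A$. Each $A_J$ is a subalgebra of $C(Z^{(J)},M_{2^J})$, so it is subhomogeneous, hence of type I, hence nuclear. So $A$ is nuclear as an inductive limit of nuclear algebras.

**Step 2: $\mathrm{ev}_z(A)=M$ for every $z\in Z$.** The purpose is to see that twisting has not made the fibers smaller. First fix $z\in Z^{(J)}$ and $T\in M^{(J)}$. As the action is free, the points $\gamma z$ are distinct, and there is $\varphi\in C(Z^{(J)})$ with $\varphi(z)=1$ and $\varphi(\gamma z)=0$ for $\gamma\neq0$. Average: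
$$f(w)=\sum_{\gamma}\varphi(\gamma w)\,\alpha_\gamma^{-1}(T).$$
For $\delta\in\Gamma^{(J)}$, since the group is abelian,
$$f(\delta w)=\sum_\gamma\varphi((\gamma+\delta)w)\,\alpha_{\gamma+\delta}^{-1}\alpha_\delta(T)=\alpha_\delta\Big(\sum_\gamma\varphi((\gamma+\delta)w)\,\alpha_{\gamma+\delta}^{-1}(T)\Big)=\alpha_\delta(f(w)).$$
So $f\in A_J$, and $f(z)=T$. For $z\in Z$ it follows that $\mathrm{ev}_z(A)$ contains $\bigcup_JM^{(J)}$. The image of a $*$-homomorphism is closed, so $\mathrm{ev}_z(A)=M$.

**Step 3: a central copy of $C(X)$.** We need scalar functions in $A$ that separate the orbits. Let $X=\prod_{i\ge1}\mathbb{RP}^{m_i}$ and let $q:Z\to X$ be the coordinatewise quotient map, a continuous surjection. Then $c\mapsto (c\circ q)1$ embeds $C(X)$ isometrically in $C(Z)1\subset C(Z,M)$. Functions in $C(X)$ that depend only on the first $2J$ coordinates become $\Gamma^{(J)}$-invariant scalar functions on $Z^{(J)}$, and these lie in $A_J$. All such functions, for all $J$, form a unital $*$-subalgebra of $C(X)$ separating points, which is dense by Stone–Weierstrass. So the image of $C(X)$ is contained in $A$. It consists of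 scalar-valued functions, so it is central. Thus $A$ is a $C(X)$-algebra; from now on we treat $C(X)$ as a subalgebra of $A$, and write $c(z)$ for $c(q(z))$.

**Step 4: $\ker\mathrm{ev}_z$ is the closed span of the products $cf$ with $c\in C(X)$, $c(z)=0$, $f\in A$.** This identifies the fibers with the algebras $\mathrm{ev}_z(A)$. Such products clearly vanish at $z$. Conversely let $f\in A$, $f(z)=0$, and let $\varepsilon>0$. Choose $J$ and $f_J\in A_J$ with $\|f-f_J\|<\varepsilon$. The function $h(w)=\|f_J(w)\|$ is continuous on $Z^{(J)}$ and $\Gamma^{(J)}$-invariant, because automorphisms are isometric. So $h\in C(X)$, and $h(z)<\varepsilon$. Put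
$$g=\frac{(h-\varepsilon)_+}{\max(h,\varepsilon)}\in C(X).$$
Then $g(z)=0$. Where $h\le\varepsilon$ we have $g=0$ and $h(1-g)=h\le\varepsilon$; where $h>\varepsilon$ we have $1-g=\varepsilon/h$ and $h(1-g)=\varepsilon$. Hence $\|f_J-gf_J\|=\sup_wh(w)(1-g(w))\le\varepsilon$ and $\|f-gf_J\|\leq2\varepsilon$, where $gf_J$ is a product of the required form.

By Steps 2 and 4, the fiber of $A$ at $q(z)$ is $A/\ker\mathrm{ev}_z\cong M_{2^\infty}$.

**Step 5: irreducible representations.** Now let $\pi$ be an irreducible representation of $A$. We show that $\pi$ factors through some $\mathrm{ev}_z$. For $c\in C(X)$ the operator $\pi(c)$ commutes with $\pi(A)$, so $\pi(c)=\omega(c)1$ by Schur's lemma, with $\omega$ a character of $C(X)$ ($\omega(1)=1$ as $\pi(1)=1$). So $\omega$ is evaluation at a point $q(z)$ of $X$. If $c(z)=0$ then $\pi(cf)=\omega(c)\pi(f)=0$ for all $f\in A$. By Step 4, $\pi$ vanishes on $\ker\mathrm{ev}_z$, so it factors through $A/\ker\mathrm{ev}_z\cong M$. Since $\pi\neq0$ and $M$ is simple, $\pi(A)\cong M_{2^\infty}$.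

**Step 6: $A$ is large.** Suppose $\pi$ is a nonzero representation on a finite-dimensional space $H$. A nonzero invariant subspace of $\pi(1)H$ of least dimension carries an irreducible representation of $A$, with finite-dimensional image. This contradicts Step 5, as $M_{2^\infty}$ is infinite-dimensional. Theorem 3(1) is proved. $\square$

## 8. The top Stiefel–Whitney class and common scalar points

We prove a version for $N$ elements at once; Theorem 3(2) is the case $N=1$.

**Lemma 4.** Let $N\ge1$ and suppose $m_i\ge N2^{i-1}$ for all $i$. For any self-adjoint $a_1,\dots,a_N\in A=A(m)$ there is $z\in Z$ such that $a_1(z),\dots,a_N(z)\in\mathbb R1$.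

**Step 1: translation into a bundle.** Assume first that all $a_k$ lie in one $A_J$; we express the absence of a common scalar point as a nowhere vanishing section. Put $n=2J$ and write $a_k=\sum_\chi f_{k,\chi}s_\chi$, with $f_{k,\chi}$ real-valued and equivariant as in (3). By Section 4, $f_{k,\chi}$ is a section of $\ell_\chi$ over $X^{(J)}$. The elements $a_1,\dots,a_N$ are all scalar at $z$ exactly when $f_{k,\chi}(z)=0$ for all $k$ and all $\chi\ne0$; the scalars $f_{k,0}(z)$ are then real. Suppose that there is no such $z$. Then $(f_{k,\chi})_{1\le k\le N,\,\chi\neq0}$ is a nowhere vanishing section of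
$$V=\bigoplus_{\chi\neq0}\ell_\chi^{\oplus N},\qquad r=\operatorname{rank}V=N(2^n-1),$$
and therefore $w_r(V)=0$.

**Step 2: the top class is not zero.** We compute $w_r(V)$ and contradict this. By the Whitney formula and (2), $w_r(V)$ is the image in the ring (1) of the polynomial
$$P=\prod_{\chi\ne0}\Big(\sum_i\chi_ix_i\Big)^N\in\mathbb F_2[x_1,\dots,x_n].$$
Group the $\chi\neq0$ by the largest index $i$ with $\chi_i=1$. The forms with largest index $i$ are $x_i+\sum_{j<i}\chi_jx_j$ with $(\chi_1,\dots,\chi_{i-1})\in\mathbb F_2^{i-1}$ arbitrary. So
$$P=\prod_{i=1}^nQ_i^N,\qquad Q_i=\prod_{\chi\in\mathbb F_2^{i-1}}\Big(x_i+\sum_{j<i}\chi_jx_j\Big)\in\mathbb F_2[x_1,\dots,x_i],$$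
and $Q_i^N$ is monic in $x_i$ of degree $N2^{i-1}$. The case $n=2$, $N=1$ is $Q_1Q_2=x_1\cdot x_2(x_2+x_1)$ from Section 5.

We claim that for every $n$ the coefficient of
$$\mu_n=\prod_{i=1}^nx_i^{N2^{i-1}}$$
in $P=\prod_{i\le n}Q_i^N$ is $1$. For $n=1$, $P=x_1^N=\mu_1$. For $n\geq2$, the variable $x_n$ occurs only in the factor $Q_n^N$, whose term of degree $N2^{n-1}$ in $x_n$ is exactly $x_n^{N2^{n-1}}$, by monicity and because this is its degree in $x_n$. So the coefficient of $\mu_n$ in $\prod_{i\le n}Q_i^N$ equals that of $\mu_{n-1}$ in $\prod_{i\le n-1}Q_i^N$, and this is $1$ by induction.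

The monomials $\prod_ix_i^{d_i}$ with $d_i\le m_i$ form a basis of the ring (1), and all other monomials become $0$. Since $N2^{i-1}\le m_i$, $\mu_n$ belongs to this basis. It occurs in the image of $P$ with coefficient $1$, so $w_r(V)\ne0$. This contradiction proves the lemma when all $a_k\in A_J$.

**Step 3: passage to the limit.** Now let $a_1,\dots,a_N\in A$ be self-adjoint; compactness does the rest. Since $\bigcup_JA_J$ is an increasing dense union, there are $a_k^{(J)}\in A_J$ with $a_k^{(J)}\to a_k$ as $J\to\infty$, and replacing them by their self-adjoint parts we may take them self-adjoint. By the case already proved there are $z_J\in Z$ (the coordinates beyond $2J$ are arbitrary) and $\lambda_k^{(J)}\in\mathbb R$ with $a_k^{(J)}(z_J)=\lambda_k^{(J)}1$. The numbers $|\lambda_k^{(J)}|\le\|a_k^{(J)}\|$ are bounded and $Z$ is compact metrizable, so after passing to a subsequence $z_J\to z$ and $\lambda_k^{(J)}\to\lambda_k$ for all $k$. Then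
$$\|a_k(z)-\lambda_k1\|\le\|a_k(z)-a_k(z_J)\|+\|a_k-a_k^{(J)}\|+|\lambda_k^{(J)}-\lambda_k|\to0,$$
the first term by continuity of $a_k$. So $a_k(z)=\lambda_k1$ for all $k$. $\square$

## 9. Simple subalgebras of $A(m)$

Theorem 3(2) is Lemma 4 with $N=1$. The space $Z$ is connected, and $A\subset C(Z,M)$ contains the unit. So Lemma 2 applies and says that the only simple sub-C\*-algebras of $A$ are $0$ and $\mathbb C1_A$. This is Theorem 3(3), and the proof of Theorem 3 is complete. $\square$

## 10. Matrices over $A(m)$ and stable failure

Matrix algebras $M_n(A)$ contain $M_n(\mathbb C)$, so one cannot expect only scalars there. With slightly larger spheres, though, nothing infinite-dimensional appears. We need one fact about general C\*-algebras. It is contained in the statement that an infinite-dimensional C\*-algebra contains a self-adjoint element with infinite spectrum (Kadison–Ringrose, *Fundamentals of the Theory of Operator Algebras*, Exercise 4.6.12). The version below is all we need, and we prove it.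

**Lemma 5.** Let $B$ be a C\*-algebra and $K$ an integer such that every self-adjoint element of $B$ has at most $K$ nonzero points in its spectrum. Then $B$ is finite-dimensional.

**Proof.** Let $D$ be a maximal commutative sub-C\*-algebra of $B$, so $D\cong C_0(Y)$ with $Y$ locally compact Hausdorff. If $Y$ had $K+1$ distinct points, some real function in $C_0(Y)$ would take the values $1,\dots,K+1$ at them, giving $K+1$ nonzero spectral points. So $Y$ is finite, and $D$ is spanned by orthogonal projections $p_1,\dots,p_k$ with $k\le K$. Put $p=\sum_ip_i$. By maximality, any self-adjoint element of $B$ that commutes with $D$ lies in $D$. We use this twice.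

First, $p$ is a unit for $B$. For $b\in B$ put $c=(1-p)bb^*(1-p)\in B$. Then $pc=cp=0$, so $c$ commutes with $D$ and lies in $D$; hence $c=pc=0$ and $(1-p)b=0$. Applying this to $b^*$ gives $b(1-p)=0$. So $B=\sum_{i,j}p_iBp_j$.

Second, $p_iBp_i=\mathbb Cp_i$: a self-adjoint $x\in p_iBp_i$ commutes with all $p_j$, so $x\in D$ and $x=p_ix\in\mathbb Cp_i$.

Finally $\dim p_iBp_j\le1$. Let $x,y\in p_iBp_j$ with $y\neq0$. Then $y^*y=\nu p_j$ with $\nu>0$ and $xy^*=\mu p_i$ with $\mu\in\mathbb C$. So $\nu x=x(y^*y)=(xy^*)y=\mu y$, and $x\in\mathbb Cy$. Hence $\dim B\le k^2$. $\square$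

**Theorem 6.** Suppose $m_i\ge2^{i-1}$ for all $i$ and $m_i/2^{i-1}\to\infty$ (for example $m_i=i2^{i-1}$). Then $A=A(m)$ satisfies Theorem 3, and moreover:

- for every $n$, every simple sub-C\*-algebra of $M_n(A)$ is finite-dimensional;
- every simple sub-C\*-algebra of $A\otimes\mathcal K$ that has a unit is finite-dimensional.

Theorem 3 applies because $m_i\ge2^{i-1}$. An element of $M_n(A)$ has many entries, so Lemma 4 with larger $N$ is wanted, but its hypothesis may fail for the first few $i$. The way out is to freeze the first coordinates.

**Step 1: freezing the first $2J$ coordinates.** Fix $n$ and choose $J$ with $m_i\ge n^22^{i-1}$ for all $i>2J$. Fix $y\in Z^{(J)}$. Let $m'_i=m_{2J+i}$, $Z'=\prod_{i>2J}S^{m_i}$ and $A'=A(m')\subset C(Z',M')$, where $M'\cong M_{2^\infty}$ is generated by the tensor factors of $M$ after the $J$th, so that $M=M^{(J)}\otimes M'$. Let $f\in A_{J+L}$. For $\gamma'\in\mathbb F_2^{2L}$ acting on the tail coordinates,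
$$f(y,\gamma'z')=(\mathrm{id}\otimes\alpha_{\gamma'})(f(y,z')).$$
Expanding in a basis of $M^{(J)}$, we see that the coefficients of $f(y,\cdot)$ lie in $A'_L$, so $f(y,\cdot)\in M^{(J)}\otimes A'_L$. Restriction to $\{y\}\times Z'$ is contractive and $M^{(J)}\otimes A'$ is closed in $C(Z',M^{(J)}\otimes M')$. Hence restriction is a $*$-homomorphism $A\to M^{(J)}\otimes A'$, and it induces
$$M_n(A)\to M_n\otimes M^{(J)}\otimes A'.$$

**Step 2: every self-adjoint $b\in M_n(A)$ has, at some point, a value with few spectral points.** Choose a basis $(e_k)$ of $M_n\otimes M^{(J)}$ consisting of self-adjoint elements; it has $N=n^24^J$ members. Write the image of $b$ as $\sum_ke_k\otimes a_k$ with $a_k\in A'$. Since $b=b^*$ and the $e_k$ are self-adjoint and independent, $a_k=a_k^*$. Moreover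
$$m'_i=m_{2J+i}\ge n^22^{2J+i-1}=(n^24^J)2^{i-1}=N2^{i-1}.$$
So Lemma 4, applied to $A'$, gives $z'\in Z'$ with $a_k(z')=\lambda_k1$ for all $k$. At $z=(y,z')$ we get $b(z)=\big(\sum_k\lambda_ke_k\big)\otimes1\in M_n\otimes M^{(J)}\otimes1$. As $M_n\otimes M^{(J)}\cong M_{n2^J}$, $b(z)$ has at most $n2^J$ spectral points.

**Step 3: simple subalgebras of $M_n(A)$.** Here we combine this with Lemma 1. Let $B\subset M_n(A)$ be nonzero and simple, $b\in B$ self-adjoint, and $z$ as in Step 2. By Lemma 1, $\mathrm{ev}_z|_B$ is injective, so $\mathrm{sp}(b)\cup\{0\}=\mathrm{sp}(b(z))\cup\{0\}$. So $b$ has at most $n2^J$ nonzero spectral points, a bound that does not depend on $b$. By Lemma 5, $B$ is finite-dimensional.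

**Step 4: simple unital subalgebras of $A\otimes\mathcal K$.** We move such an algebra into some $M_n(A)$. Let $B\subset A\otimes\mathcal K$ be simple with unit $e$. Since $\bigcup_nM_n(A)$ is dense in $A\otimes\mathcal K$, there are $n$ and a self-adjoint $x\in M_n(A)$ with $\|e-x\|\le\frac18$. Then $\mathrm{sp}(x)$ lies within $\frac18$ of $\{0,1\}$, and the function that is $0$ near $0$ and $1$ near $1$ gives a projection $e'\in M_n(A)$ with $\|x-e'\|\le\frac18$. So $\|e-e'\|\le\frac14<1$, and by a standard fact $e'=u^*eu$ for a unitary $u$ in the unitization of $A\otimes\mathcal K$. Now $u^*Bu$ is simple and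
$$u^*Bu\subset e'(A\otimes\mathcal K)e'\subset M_n(A).$$
By Step 3 it is finite-dimensional, and so is $B$. $\square$

## 11. Several self-adjoint elements: the sharp count

**Theorem 7.** Let $N\ge1$ and $m_i=N2^{i-1}$. Then $A(m)$ has no nonzero finite-dimensional representation, yet any $N$ self-adjoint elements are simultaneously scalar at some point of $Z$. In particular, every sub-C\*-algebra of $A(m)$ generated by $1_A$ and $N$ self-adjoint elements has a character. The number $N$ is optimal: there are $N+1$ self-adjoint elements of $A(m)$ that are simultaneously scalar at no point.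

**Proof.** The first assertion is Theorem 3(1), and the second is Lemma 4. If the $N$ generators are scalar at $z$, then $\mathrm{ev}_z$ maps the algebra that they generate together with $1_A$ onto $\mathbb C1$, which is a character.

For the optimality, use the first stage $J=1$ and count dimensions. The bundle $\bigoplus_{\chi\neq0}\ell_\chi^{\oplus(N+1)}$ over $X^{(1)}=\mathbb{RP}^N\times\mathbb{RP}^{2N}$ has rank $3(N+1)>3N=\dim X^{(1)}$. So it has a nowhere vanishing section, that is, real functions $f_{k,\chi}$ on $Z^{(1)}$, $1\le k\le N+1$, $\chi\ne0$, equivariant as in (3) and without common zero. The elements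
$$a_k=\sum_{\chi\neq0}f_{k,\chi}s_\chi\in A_1\subset A(m),\qquad k=1,\dots,N+1,$$
are self-adjoint, and they are all scalar at $z$ only if all $f_{k,\chi}$ vanish there, which never happens. $\square$

## 12. Projections, square-zero elements and the Global Glimm Property

Two notions appear in the last theorem.

**Definition (nowhere scattered).** $A$ is nowhere scattered if there are no closed ideals $I\subset L$ of $A$ with $L/I\cong\mathcal K(H)$, $H\neq0$. For example, $M_{2^\infty}$ is nowhere scattered: the only nonzero quotient $L/I$ is $M_{2^\infty}$ itself, which is unital and infinite-dimensional, while $\mathcal K(H)$ is unital only for finite-dimensional $H$. The algebra $\mathbb C=\mathcal K(\mathbb C)$ is not nowhere scattered.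

**Definition (Global Glimm Property).** $A$ has the Global Glimm Property if for all $a\in A_+$ and $\varepsilon>0$ there is $r\in\overline{aAa}$ with $r^2=0$ such that $(a-\varepsilon)_+$ lies in the closed ideal generated by $r$. For example, if $A$ is unital, the instance $a=1$, $\varepsilon=\frac12$ says that some $r$ with $r^2=0$ generates $A$ as a closed ideal. In $M_{2^\infty}$ this instance holds with $r=\begin{pmatrix}0&1\\0&0\end{pmatrix}\otimes1$, by simplicity. In $\mathbb C$ it fails, as $r^2=0$ forces $r=0$.

**Theorem 8.** Let $A$ be as in Theorem 3. Then: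

1. $0$ and $1$ are the only projections of $A$.
2. No $r\in A$ with $r^2=0$ generates $A$ as a closed two-sided ideal.
3. $A$ is nowhere scattered, but it fails the Global Glimm Property.

**Proof of (1).** Let $e\in A$ be a projection. By Theorem 3(2), $e(z)$ is scalar for some $z$, so $e(z)\in\{0,1\}$. Replacing $e$ by $1-e$ if necessary, assume $e(z)=0$. The function $w\mapsto\|e(w)\|\in\{0,1\}$ is continuous on the connected space $Z$ and vanishes at $z$, so $e=0$. This is the failure of lifting announced in Section 2: the fibers are full of projections, and none but $0$ and $1$ lifts to a projection of $A$.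

**Proof of (2).** Let $r^2=0$. By Theorem 3(2) applied to $r+r^*$, there are $z$ and $\lambda\in\mathbb R$ with $r(z)+r(z)^*=\lambda1$. Then $r(z)^*=\lambda1-r(z)$ commutes with $r(z)$, so $r(z)$ is normal. A normal element has norm equal to its spectral radius, which is $0$ for a nilpotent element. So $r(z)=0$, and the closed ideal generated by $r$ lies in $\ker\mathrm{ev}_z$, which is proper since $\mathrm{ev}_z(1)=1\neq0$.

**Proof of (3).** Suppose that $I\subset L$ are closed ideals of $A$ with $L/I\cong\mathcal K(H)$, $H\ne0$. The map $L\to L/I\cong\mathcal K(H)\subset B(H)$ is an irreducible representation of the ideal $L$, and it extends to an irreducible representation $\pi$ of $A$ on $H$, with $\pi(L)=\mathcal K(H)\neq0$. By Theorem 3(1), $\pi(A)\cong M_{2^\infty}$ is simple. As $\pi(L)$ is a nonzero closed ideal of it, $\mathcal K(H)=\pi(A)\cong M_{2^\infty}$. This is unital, so $H$ is finite-dimensional, while $M_{2^\infty}$ is infinite-dimensional, a contradiction. So $A$ is nowhere scattered.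

Take $a=1$ and $\varepsilon=\frac12$, so that $\overline{aAa}=A$ and $(a-\varepsilon)_+=\frac12\,1$. If the Global Glimm Property held, there would be $r\in A$ with $r^2=0$ and $\frac12 1$ in the closed ideal generated by $r$. That ideal would be $A$, contradicting (2). $\square$
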